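# From an arbitrary extremizer of Barthe's inequality to a Gaussian one

## Slicing two tuples of functions

Let $H_1,\dots,H_k$ be Euclidean spaces, $n_i=\dim H_i\ge 1$, let $B_i:\mathbb R^n\to H_i$ be surjective linear maps, and let $p_1,\dots,p_k>0$. For a tuple $f=(f_1,\dots,f_k)$ of functions $f_i:H_i\to[0,\infty)$ put
$$S[f](x)=\sup\Big\{\prod_{i=1}^k f_i(x_i)^{p_i}\ :\ x_i\in H_i,\ \sum_{i=1}^k p_iB_i^*x_i=x\Big\},\qquad x\in\mathbb R^n .$$

Take two tuples $f,g$ and points $z_i\in H_i$, and put $z=\sum_i p_iB_i^*z_i$. The **slice** of $(f,g)$ at $(z_i)$ is the tuple $h=(h_1,\dots,h_k)$ with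
$$h_i(y)=f_i(z_i-y)\,g_i(y),\qquad y\in H_i .$$
By definition $\int_{H_i}h_i=(f_i*g_i)(z_i)$, so the slices "are" the convolutions before one integrates. They satisfy
$$S[f](z-y)\;S[g](y)\ \ge\ S[h](y)\qquad\text{for all }y\in\mathbb R^n, \tag{1}$$
where $0\cdot\infty=0$. Indeed, if $y=\sum p_iB_i^*y_i$, then $z-y=\sum p_iB_i^*(z_i-y_i)$. Hence $\prod f_i(z_i-y_i)^{p_i}\le S[f](z-y)$ and $\prod g_i(y_i)^{p_i}\le S[g](y)$. Multiply the two inequalities and take the supremum over $(y_i)$.

Here is what (1) is for. Barthe's inequality, recalled below, bounds $\int S[f]$ from below by a constant times $\prod(\int f_i)^{p_i}$. Integrate (1) in $y$: on the left appears the convolution $S[f]*S[g]$ at $z$, and on the right $\int S[h]$, which Barthe's inequality bounds below by a constant times $\prod (f_i*g_i)(z_i)^{p_i}$. If $f$ and $g$ both give equality in Barthe's inequality, there turns out to be no room anywhere in this chain. Consequently $(f_i*g_i)$ gives equality, and so does the slice at a well chosen $(z_i)$.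 Cases of equality can therefore be convolved with each other and also, through slices, multiplied by each other. These two operations answer the following question, posed in Károly J. Böröczky, "The Brascamp-Lieb inequality in Convex Geometry and in the Theory of Algorithms", arXiv:2412.11227 (2024): if equality in Barthe's inequality occurs for some functions, must it occur for Gaussian functions?

A first look at slices. Let $n=1$, $k=2$, $B_1=B_2=\mathrm{id}_{\mathbb R}$, $p_1=p_2=\frac12$, and $f_1=f_2=g_1=g_2=1_{[0,1]}$. Then $S[f]=1_{[0,1]}$. For $0< z_1,z_2\le1$ the slice is $h_i=1_{[0,z_i]}$, and $S[h]=1_{[0,(z_1+z_2)/2]}$. So $\int S[h]=\frac{z_1+z_2}2\ge\sqrt{z_1z_2}=\prod(\int h_i)^{1/2}$, with equality exactly when $z_1=z_2$. Equality at the slice level depends on the choice of $(z_i)$. The right choice is the one that maximizes $\prod (f_i*g_i)(z_i)^{p_i}$ among all $(z_i)$ with the same $z$.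

## Barthe's inequality, its extremizers, and the theorems

**Definition (Brascamp–Lieb datum).** A family $\{(B_i,p_i)\}_{i=1,\dots,k}$ as above is a Brascamp–Lieb datum if
$$\bigcap_{i=1}^k\ker B_i=\{0\}\qquad\text{and}\qquad\sum_{i=1}^kp_in_i=n .$$
We write $\mathbf B=(B_i)$, $\mathbf p=(p_i)$. The map $L(x_1,\dots,x_k)=\sum p_iB_i^*x_i$ from $\bigoplus H_i$ to $\mathbb R^n$ is surjective, because the orthogonal complement of its range is $\bigcap\ker B_i$. So the supremum defining $S[f](x)$ runs over a nonempty set. Each $B_i^*$ is injective, because $B_i$ is surjective.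

**Definition (outer integral).** For $F:\mathbb R^n\to[0,\infty]$, $\int^*F$ is the infimum of $\int\varphi$ over measurable $\varphi\ge F$. It is needed because $S[f]$ is an uncountable supremum, which need not be measurable. For measurable $F$ it is the usual integral, and $\int^*1_A$ is the outer measure of $A$. If $\int^*F<\infty$, there is a measurable $\varphi\ge F$ with $\int\varphi=\int^*F$: choose measurable $\varphi_m\ge F$ with $\int\varphi_m\le\int^*F+\frac1m$ and put $\varphi=\inf_m\varphi_m$. Such a $\varphi$ is called an **optimal majorant** of $F$.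

**Theorem (Barthe's inequality, recalled).** For non-negative $f_i\in L_1(H_i)$,
$$\int^*_{\mathbb R^n}S[f](x)\,dx\ \ge\ \mathrm{RBL}(\mathbf B,\mathbf p)\prod_{i=1}^k\Big(\int_{H_i}f_i\Big)^{p_i}, \tag{2}$$
where $\mathrm{RBL}(\mathbf B,\mathbf p)\in[0,\infty)$ is the largest possible constant. It equals the infimum of the ratio $\int^*S[f]/\prod(\int f_i)^{p_i}$ over centered Gaussians $f_i(x)=e^{-\langle A_ix,x\rangle}$ with $A_i$ symmetric positive definite.

We write $\mathrm{RBL}$ for $\mathrm{RBL}(\mathbf B,\mathbf p)$ when the datum is clear. Functions are defined everywhere, Lebesgue measurable and $[0,\infty)$-valued, except that optimal majorants and convolutions may take the value $\infty$. Being defined everywhere matters, since $S$ sees null sets. In the example above, change $f_1$ at the one point $10$ to $f_1(10)=1$. Then $S[f]$ becomes $1$ also on $[5,\frac{11}2]$, and equality in (2) is lost.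

**Definition (extremizers).** Assume $\mathrm{RBL}>0$. An extremizer of (2) is a tuple of non-negative $f_i\in L_1(H_i)$ with $\int f_i>0$ for each $i$ and equality in (2). A Gaussian extremizer is an extremizer in which each $f_i(x)=e^{-\langle A_ix,x\rangle}$ for some symmetric positive definite $A_i$.

**Definition (geometric data).** Subspaces $E_1,\dots,E_k\neq\{0\}$ of $\mathbb R^n$ and $p_i>0$ form a Geometric Brascamp–Lieb datum if $\sum p_iP_{E_i}=I_n$, where $P_{E_i}$ is the orthogonal projection onto $E_i$. One takes $H_i=E_i$ and $B_i=P_{E_i}:\mathbb R^n\to E_i$. (The trace gives $\sum p_i\dim E_i=n$, and a vector killed by all $P_{E_i}$ is $0$.) For example, three unit vectors $u_1,u_2,u_3\in\mathbb R^2$ at mutual angles of $120$ degrees satisfy $\sum\frac23u_i\otimes u_i=I_2$, so the lines $\mathbb Ru_i$ with $p_i=\frac23$ form a geometric datum.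

**Definition (equivalence).** Data $\{(B_i,p_i)\}$ and $\{(B_i',p_i')\}$ are equivalent if $p_i'=p_i$ and there are linear isomorphisms $\Phi:\mathbb R^n\to\mathbb R^n$, $\Psi_i:H_i\to H_i'$ with $B_i'=\Psi_i\circ B_i\circ\Phi^{-1}$. For example, the functionals $\langle\cdot,e_1\rangle,\langle\cdot,e_2\rangle,\langle\cdot,e_1+e_2\rangle$ on $\mathbb R^2$ with $\mathbf p=(\frac23,\frac23,\frac23)$ are equivalent to the $120$-degree datum. To see it, choose $\Phi$ with $\Phi^{-*}e_1=u_1$ and $\Phi^{-*}e_2=u_2$, where $\Phi^{-*}=(\Phi^{-1})^*$. Then $\Phi^{-*}(e_1+e_2)=u_1+u_2=-u_3$, and $\Psi_1(t)=tu_1$, $\Psi_2(t)=tu_2$, $\Psi_3(t)=-tu_3$ work.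

Lehec proved that if (2) has a Gaussian extremizer, then the datum is equivalent to some Geometric Brascamp–Lieb datum. We shall meet a proof below. The answer to the question above is yes.

**Theorem A.** If $\mathrm{RBL}(\mathbf B,\mathbf p)>0$ and (2) has an extremizer, then (2) has a Gaussian extremizer.

**Theorem B.** Let $(\mathbf B,\mathbf p)$ be a Brascamp–Lieb datum with $\mathrm{RBL}(\mathbf B,\mathbf p)>0$. The following are equivalent:

- (i) (2) has an extremizer;
- (ii) (2) has a Gaussian extremizer;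
- (iii) there are positive definite $C_i$ on $H_i$ with $B_iQ^{-1}B_i^*=C_i^{-1}$ for all $i$, where $Q=\sum_jp_jB_j^*C_jB_j$;
- (iv) the datum is equivalent to a Geometric Brascamp–Lieb datum.

Moreover, if $(f_i)$ is any extremizer with $\int f_i=1$ and $\int|x|^2f_i<\infty$, and $C_i$ is the covariance matrix of $f_i$, then the centered Gaussians with covariances $C_i$ form an extremizer, the $C_i$ satisfy (iii), and $\mathrm{RBL}(\mathbf B,\mathbf p)=\big(\det Q/\prod_i(\det C_i)^{p_i}\big)^{1/2}$.

Two preliminary facts are used without further mention.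

**Measurability.** If all $f_i$ are continuous, then $S[f]$ is lower semicontinuous, hence measurable. Indeed, with a linear right inverse $s$ of $L$ and $G(x_1,\dots,x_k)=\prod f_i(x_i)^{p_i}$, we have $S[f](x)=\sup_{w\in\ker L}G(s(x)+w)$, a supremum of continuous functions of $x$.

**Invariances.** If $(f_i)$ is an extremizer, so are $(c_if_i)$ for $c_i>0$, by homogeneity; $(f_i(\cdot+v_i))$ for $v_i\in H_i$, since $S$ is then translated by $\sum p_iB_i^*v_i$; and $(f_i(\lambda\,\cdot))$ for $\lambda>0$. In the last case $S$ becomes $S[f](\lambda x)$, so the left side of (2) gets the factor $\lambda^{-n}$, and the right side gets $\prod\lambda^{-n_ip_i}=\lambda^{-n}$. Note that the same $\lambda$ is used for every $i$.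

## Gaussian tuples and four data computed by hand

Let $f_i(x)=e^{-\langle A_ix,x\rangle}$, $C_i=A_i^{-1}$ and $Q=\sum p_iB_i^*C_iB_i$. Since $\langle Qx,x\rangle=\sum p_i\langle C_iB_ix,B_ix\rangle$ and $\bigcap\ker B_i=\{0\}$, $Q$ is positive definite. To compute $S[f](x)$ we minimize $\sum p_i\langle A_ix_i,x_i\rangle$ subject to $\sum p_iB_i^*x_i=x$. Put $\mu=Q^{-1}x$ and $x_i^0=C_iB_i\mu$. Then $\sum p_iB_i^*x_i^0=Q\mu=x$. For another admissible $x_i=x_i^0+d_i$ we have $\sum p_iB_i^*d_i=0$, so the cross term $2\sum p_i\langle A_ix_i^0,d_i\rangle=2\langle\mu,\sum p_iB_i^*d_i\rangle$ vanishes, and $(x_i^0)$ is the minimizer. The minimum is $\sum p_i\langle B_i\mu,C_iB_i\mu\rangle=\langle Q\mu,\mu\rangle=\langle Q^{-1}x,x\rangle$. So $S[f](x)=e^{-\langle Q^{-1}x,x\rangle}$, whose integral is $\pi^{n/2}(\det Q)^{1/2}$. Also $\int f_i=\pi^{n_i/2}(\det C_i)^{1/2}$. As $\sum p_in_i=n$, the powers of $\pi$ cancel: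
$$\frac{\int S[f]}{\prod(\int f_i)^{p_i}}=\Big(\frac{\det Q}{\prod(\det C_i)^{p_i}}\Big)^{1/2}. \tag{3}$$
The right side does not change under $C_i\mapsto\tau C_i$ with $\tau>0$.

*One map.* If $k=1$, then $B_1$ is injective and surjective, so $n_1=n$ and $p_1=1$, and $S[f](x)=f_1((B_1^*)^{-1}x)$. By change of variables the ratio in (2) is the same for every $f_1$, so every admissible $f_1$ is an extremizer.

*Coordinates.* Let $n=2$, $B_1x=\langle x,e_1\rangle$, $B_2x=\langle x,e_2\rangle$, $\mathbf p=(1,1)$. Then $S[f](x)=f_1(x_1)f_2(x_2)$. Again every admissible pair is an extremizer, with $\mathrm{RBL}=1$.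

*Prékopa–Leindler.* Let $n=1$, $B_1=B_2=\mathrm{id}$, $\mathbf p=(\lambda,1-\lambda)$ with $0<\lambda<1$. By (3) the squared ratio for Gaussians is $(\lambda c_1+(1-\lambda)c_2)/(c_1^\lambda c_2^{1-\lambda})\ge1$, with equality exactly for $c_1=c_2$. So $\mathrm{RBL}=1$, and pairs of equal Gaussians are extremizers. There are others: $f_1=f_2=1_{[0,1]}$ has $S[f]=1_{[0,1]}$. So extremizers need not be Gaussian; Theorem A says only that Gaussian ones then exist too.

*A datum without Gaussian extremizers.* Let $n=2$, let the maps be $\langle\cdot,e_1\rangle,\langle\cdot,e_2\rangle,\langle\cdot,e_1+e_2\rangle$, and let $\mathbf p=(1,\frac12,\frac12)$. With $C_i=c_i>0$,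
$$Q=\begin{pmatrix}c_1+\frac{c_3}2&\frac{c_3}2\\ \frac{c_3}2&\frac{c_2+c_3}2\end{pmatrix},\qquad \det Q=\frac{c_1(c_2+c_3)}2+\frac{c_2c_3}4,$$
so the square of (3) is
$$\frac{\det Q}{c_1\sqrt{c_2c_3}}=\frac{(c_2+c_3)/2}{\sqrt{c_2c_3}}+\frac{\sqrt{c_2c_3}}{4c_1}>1 .$$
The infimum is $1$: take $c_2=c_3=1$ and $c_1\to\infty$. It is not attained. Thus $\mathrm{RBL}=1>0$ and there is no Gaussian extremizer. By Theorem A this datum has no extremizer of any kind, so "an extremizer exists" is a genuine restriction. Condition (iii) fails here in agreement with Theorem B, since $B_1Q^{-1}B_1^*=\langle Q^{-1}e_1,e_1\rangle=\frac{(c_2+c_3)/2}{\det Q}<\frac1{c_1}$.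

## Convolution and slicing preserve extremality

From now on $\mathrm{RBL}>0$. For $f_i,g_i\ge0$ put $(f_i*g_i)(z)=\int f_i(z-y)g_i(y)\,dy\in[0,\infty]$ for every $z\in H_i$. By Tonelli, convolution of non-negative functions is commutative, associative and bilinear at every point.

**Lemma 1.** Let $(f_i)$, $(g_i)$ be extremizers.

(a) If $a_i:H_i\to[0,\infty)$ is measurable, $a_i\le f_i*g_i$ everywhere and $a_i=f_i*g_i$ a.e., then $(a_i)$ is an extremizer.

(b) If all $f_i,g_i$ are bounded, there exist $z_i\in H_i$ such that $h_i(y)=f_i(z_i-y)g_i(y)$, $i=1,\dots,k$, is an extremizer.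

In (a) the functions $a_i$ appear because $f_i*g_i$ may be infinite on a null set, where it must be redefined; we keep the freedom to choose how.

*Proof.* **Step 1 (integrating the slice inequality).** Let $\varphi,\gamma$ be optimal majorants of $S[f],S[g]$; they exist since $\int^*S[f],\int^*S[g]$ are finite by extremality. Fix $z_i\in H_i$, $z=\sum p_iB_i^*z_i$, and let $h$ be the slice. By (1), $\varphi(z-y)\gamma(y)\ge S[h](y)$ for all $y$ (with $0\cdot\infty=0$; this is harmless, since $f_i,g_i$ are finite, so that $\gamma(y)=0$ forces $\prod g_i(y_i)^{p_i}=0$ and hence $S[h](y)=0$; the case $\varphi(z-y)=0$ is the same). The left side is measurable in $y$, so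
$$(\varphi*\gamma)(z)\ \ge\ \int^*S[h]. \tag{4}$$

**Step 2 (Barthe's inequality on the slice).** We bound $\int^*S[h]$ below by $\mathrm{RBL}\prod a_i(z_i)^{p_i}$. We have $a_i(z_i)<\infty$ and $a_i(z_i)\le(f_i*g_i)(z_i)=\int h_i$, but $h_i$ may fail to be integrable. Choose integrable $h_i'\le h_i$ with $\int h_i'\ge a_i(z_i)$: take $h_i'=h_i$ if $\int h_i<\infty$, and otherwise $h_i'=\min(h_i,m)1_{\{|y|\le m\}}$ with $m$ large, which works because $\int\min(h_i,m)1_{\{|y|\le m\}}\to\infty$. By (2),
$$\int^*S[h]\ge\int^*S[h']\ge\mathrm{RBL}\prod a_i(z_i)^{p_i}.$$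
Combine this with (4) and take the supremum over all $(z_i)$ with $\sum p_iB_i^*z_i=z$:
$$\varphi*\gamma\ \ge\ \mathrm{RBL}\cdot S[a]\quad\text{everywhere on }\mathbb R^n. \tag{5}$$

**Step 3 (no room).** We have $\int a_i=\int f_i\int g_i\in(0,\infty)$. By extremality $\int\varphi=\mathrm{RBL}\prod(\int f_i)^{p_i}$ and $\int\gamma=\mathrm{RBL}\prod(\int g_i)^{p_i}$. So Tonelli, (5) and (2) give
$$\mathrm{RBL}^2\prod\Big(\int a_i\Big)^{p_i}=\int\varphi\int\gamma=\int\varphi*\gamma\ \ge\ \mathrm{RBL}\int^*S[a]\ \ge\ \mathrm{RBL}^2\prod\Big(\int a_i\Big)^{p_i}.$$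
Equality holds throughout, and as $\mathrm{RBL}>0$, $(a_i)$ is an extremizer. This proves (a).

**Step 4 (a point where nothing is lost).** Now all $f_i,g_i$ are bounded, hence in $L_1\cap L_\infty\subset L_2$. The convolution $a_i:=f_i*g_i$ of two $L_2$ functions is continuous and tends to $0$ at infinity: approximate both factors in $L_2$ by continuous compactly supported functions; by Cauchy–Schwarz the convolutions converge uniformly. So (a) and its proof apply to $(a_i)$, and $S[a]$ is measurable. By Step 3 the two sides of (5) have the same finite integral, so (5) is an equality a.e. Since $\int S[a]=\mathrm{RBL}\prod(\int a_i)^{p_i}>0$, there is $z$ with $S[a](z)>0$ and $(\varphi*\gamma)(z)=\mathrm{RBL}\cdot S[a](z)$.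

**Step 5 (the supremum at $z$ is attained).** Take a sequence of decompositions of $z$ along which $\prod a_i(z_i)^{p_i}\to S[a](z)>0$. If some $z_i$ were unbounded along it, then on a subsequence $a_i(z_i)\to0$, while all $a_j$ are bounded, so the product would tend to $0$, a contradiction. So the sequence is bounded. A convergent subsequence has as limit a decomposition $(z_i)$ of $z$, and by continuity $\prod a_i(z_i)^{p_i}=S[a](z)$.

**Step 6 (the slice there is extremal).** For this $(z_i)$ the product is positive, so $\int h_i=a_i(z_i)\in(0,\infty)$. By (4), the choice of $z$, and (2),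
$$\int^*S[h]\le(\varphi*\gamma)(z)=\mathrm{RBL}\prod a_i(z_i)^{p_i}=\mathrm{RBL}\prod\Big(\int h_i\Big)^{p_i}\le\int^*S[h].$$
So $(h_i)$ is an extremizer. $\blacksquare$

## The central limit theorem, and what it needs

By Lemma 1(a) the $N$-fold convolutions of an extremizer are extremizers, and by dilation invariance so are their rescalings by $\sqrt N$. The obvious plan is to let $N\to\infty$ and to obtain a Gaussian by the central limit theorem. Two things obstruct it.

The first is serious: the central limit theorem needs second moments. For $n=k=1$, $B_1=\mathrm{id}$, every density is an extremizer, for instance $f(x)=\frac1{\pi(1+x^2)}$. Its $N$-fold convolution is $\frac{N}{\pi(N^2+x^2)}$, and rescaling by $\sqrt N$ gives $\sqrt N\cdot\frac{N}{\pi(N^2+Nx^2)}=\frac{\sqrt N}{\pi(N+x^2)}\to0$. Rescaling by $N$ instead gives back $f$. No Gaussian appears either way.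

The second is technical. Since $S$ sees single points, we need pointwise convergence, and $f^{*N}$ may be infinite at points for every even $N$ even if $f$ has compact support. Take $f(x)=\frac1{|x|\log^2|x|}$ for $0<|x|<\frac18$ and $0$ elsewhere; note $\int_{|y|<u}f=\frac2{\log(1/u)}$ for $0<u\le\frac18$. By induction there are $c_N,x_N>0$ with $f^{*N}(x)\ge\frac{c_N}{|x|\log^{N+1}(1/|x|)}$ for $0<|x|<x_N$. In $f^{*(N+1)}(x)$ keep only $|y|<|x|/2$ in the integral of $f^{*N}(x-y)f(y)$. There $|x|/2<|x-y|<3|x|/2$, so $f^{*N}(x-y)\ge\frac{c_N}{(3|x|/2)\log^{N+1}(2/|x|)}$, and $\int_{|y|<|x|/2}f=\frac2{\log(2/|x|)}$; finally $\log(2/|x|)\le2\log(1/|x|)$ for $|x|\le\frac12$. As $f$ is even, $f^{*2N}(0)=\int(f^{*N})^2=\infty$. The remedy is to work with a well-behaved part of $f^{*N}$ that carries the limit.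

**Lemma 2.** Let $(f_i)$ be an extremizer with $\int f_i=1$, $\int|x|^2f_i<\infty$, and let $C_i$ be the covariance matrix of $f_i$. Then the centered Gaussian densities $\gamma_i$ with covariances $C_i$ form an extremizer. Consequently (2) has a Gaussian extremizer.

*Proof.* Translating changes neither extremality nor $C_i$, so assume $\int xf_i=0$. For $u\ne0$, $\langle C_iu,u\rangle=\int\langle x,u\rangle^2f_i>0$, since $f_i$ does not vanish a.e. off a hyperplane. So $C_i$ is positive definite.

**Step 1 (a continuous minorant of $f_i^{*N}$).** Choose $m$ with $\varepsilon_i:=\int_{\{f_i>m\}}f_i<1$ for all $i$. Put $b_i=f_i1_{\{f_i\le m\}}$ and $r_i=f_i1_{\{f_i>m\}}$. Expand $f_i^{*N}=(b_i+r_i)^{*N}$ and, for $N\ge2$, keep the terms with at least two factors $b_i$: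
$$m_{N,i}=\sum_{j=2}^N\binom Nj\,b_i^{*j}*r_i^{*(N-j)}\ \le\ f_i^{*N}\quad\text{everywhere}$$
(a zeroth convolution power is simply omitted). Since $b_i\in L_1\cap L_\infty\subset L_2$, $b_i*b_i$ is continuous and tends to $0$ at infinity, so it is bounded and uniformly continuous. Convolving it with integrable functions keeps it bounded and continuous. Hence $m_{N,i}$ is finite, continuous and integrable.

**Step 2 (extremizers above the minorants).** Let $a_{1,i}=f_i$, and for $N\ge2$ let $a_{N,i}=f_i^{*N}$ where this is finite and $a_{N,i}=m_{N,i}$ on the remaining null set. Changing a function on a null set does not affect convolutions, so $a_{N-1,i}*f_i=f_i^{*N}$ everywhere. Also $a_{N,i}\le f_i^{*N}$ everywhere, with equality a.e. By Lemma 1(a) and induction on $N$, $(a_{N,i})_i$ is an extremizer, and $a_{N,i}\ge m_{N,i}$. By dilation invariance, $\tilde a_{N,i}(x)=N^{n_i/2}a_{N,i}(\sqrt Nx)$ defines an extremizer with $\int\tilde a_{N,i}=1$. Put $\tilde m_{N,i}(x)=N^{n_i/2}m_{N,i}(\sqrt Nx)\le\tilde a_{N,i}(x)$.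

**Step 3 (a bound on the Fourier side).** We claim $\tilde m_{N,i}\to\gamma_i$ pointwise. Drop $i$, put $d=n_i$, $\hat g(\xi)=\int e^{-i\langle x,\xi\rangle}g(x)\,dx$, $X=\hat b$, $Y=\hat r$. Then $X+Y=\hat f$, $|X|\le1$, $|Y|\le\varepsilon$. By Taylor's formula for $t\mapsto(tX+Y)^N$ between $t=0$ and $t=1$,
$$\hat m_N=(X+Y)^N-Y^N-NXY^{N-1}=N(N-1)X^2\int_0^1(1-t)(tX+Y)^{N-2}dt .$$
As $tX+Y=t(X+Y)+(1-t)Y$, we have $|tX+Y|\le\max(|\hat f|,\varepsilon)$, so
$$|\hat m_N|\le N^2|\hat b|^2\max(|\hat f|,\varepsilon)^{N-2}. \tag{6}$$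
Since $b\in L_2$, also $\hat b\in L_2$, so $\hat m_N\in L_1$. As $m_N$ is continuous and integrable, Fourier inversion holds at every point:
$$\tilde m_N(x)=(2\pi)^{-d}\int e^{i\langle x,\xi\rangle}\,\hat m_N(\xi/\sqrt N)\,d\xi . \tag{7}$$
The factor $X^2$ in (6), that is, the presence of two factors $b$, is what makes $\hat m_N$ integrable.

**Step 4 (facts about $\hat f$).** From $|e^{-is}-1+is+\frac{s^2}2|\le\min(s^2,\frac{|s|^3}6)$, $\int xf=0$ and dominated convergence (with majorant $|x|^2f$) we get $\hat f(\xi)=1-\frac12\langle C\xi,\xi\rangle+o(|\xi|^2)$. So there are $\eta,c>0$ with $|\hat f(\xi)|\le1-c|\xi|^2\le e^{-c|\xi|^2}$ for $|\xi|\le\eta$. Next, $|\hat f(\xi)|<1$ for $\xi\ne0$: if $|\hat f(\xi)|=1$, then for some $\theta$ we have $\int(1-\cos(\langle x,\xi\rangle+\theta))f(x)\,dx=0$, so $f=0$ a.e. off the null set $\{\langle x,\xi\rangle+\theta\in2\pi\mathbb Z\}$, a contradiction. As $\hat f$ is continuous and tends to $0$ at infinity (Riemann–Lebesgue), $q:=\sup_{|\xi|\ge\eta}|\hat f|<1$.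

**Step 5 (passing to the limit in (7)).** On $|\xi|>\eta\sqrt N$, (6) and the substitution $\xi\to\sqrt N\xi$ bound the integral by $N^{2+d/2}\max(q,\varepsilon)^{N-2}\|\hat b\|_2^2\to0$. On $|\xi|\le\eta\sqrt N$ we use $\hat m_N=\hat f^N-Y^N-NXY^{N-1}$. The last two terms are at most $\varepsilon^N+N\varepsilon^{N-1}$ in modulus, and the region has volume $O(N^{d/2})$, so they contribute $O(N^{1+d/2}\varepsilon^{N-1})\to0$. The main term $\hat f(\xi/\sqrt N)^N1_{\{|\xi|\le\eta\sqrt N\}}$ is dominated by $e^{-c|\xi|^2}$ and tends to $e^{-\langle C\xi,\xi\rangle/2}$. By dominated convergence $\tilde m_N(x)\to(2\pi)^{-d}\int e^{i\langle x,\xi\rangle}e^{-\langle C\xi,\xi\rangle/2}d\xi=\gamma(x)$.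

**Step 6 (the supremum is lower semicontinuous).** For every decomposition $x=\sum p_iB_i^*x_i$,
$$\prod\gamma_i(x_i)^{p_i}=\lim_N\prod\tilde m_{N,i}(x_i)^{p_i}\le\liminf_NS[\tilde m_N](x),$$
so $S[\gamma]\le\liminf_NS[\tilde m_N]$. All these functions are measurable, since the $\gamma_i$ and $\tilde m_{N,i}$ are continuous. By Fatou, $\tilde m_{N,i}\le\tilde a_{N,i}$ and Step 2,
$$\int S[\gamma]\le\liminf_N\int S[\tilde m_N]\le\liminf_N\int^*S[\tilde a_N]=\mathrm{RBL}=\mathrm{RBL}\prod\Big(\int\gamma_i\Big)^{p_i}.$$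
With (2), $(\gamma_i)$ is an extremizer. Multiplying the $\gamma_i$ by constants gives a Gaussian extremizer. $\blacksquare$

What remains for Theorem A is to produce, from any extremizer, one with finite second moments. Convolution does not help here, as the Cauchy density shows. Cutting functions off destroys extremality in general. The allowed multiplication is slicing. For the Cauchy example it works at once: with $f(y)=g(y)=\frac1{1+y^2}$ the slice at $z=0$ is $\frac1{(1+y^2)^2}$, which has a finite second moment. Making this work in general is the task of the next three sections.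

## Two constraints on the exponents

**Lemma 3.** (a) $p_i\le1$ for all $i$. (b) If $k\ge2$ and $V:=\bigcap_{j\ne i}\ker B_j\ne\{0\}$, then $p_i=1$.

Both parts test (2) with $\mathrm{RBL}>0$ on indicator functions of growing sets and compare powers of $T$.

*Proof.* (a) Let $T\ge1$, $f_i=1_{B(0,T)}$, and $f_j=1_{B(0,1)}$ for $j\ne i$. Then $S[f]\le1$, and $S[f]$ vanishes outside a neighborhood, of size independent of $T$, of the $n_i$-dimensional set $p_iB_i^*B(0,T)$. So $\int^*S[f]\le CT^{n_i}$. The right side of (2) is $cT^{p_in_i}$ with $c>0$. Letting $T\to\infty$ gives $p_i\le1$.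

(b) Let $d=\dim V$ and $U=B_iV$. If $v\in V$ and $B_iv=0$, then $v\in\bigcap_j\ker B_j=\{0\}$; so $B_i$ is injective on $V$ and $\dim U=d$. For $T\ge1$ let $f_j=1_{B(0,T)}$ for $j\ne i$, and $f_i(s+t)=1_{\{|s|\le1\}}1_{\{|t|\le T\}}$ for $s\in U$, $t\in U^\perp$. For $v\in V$: $\langle B_j^*x_j,v\rangle=\langle x_j,B_jv\rangle=0$ if $j\ne i$, and $\langle B_i^*t,v\rangle=\langle t,B_iv\rangle=0$ for $t\in U^\perp$. Hence with $x_i=s+t$,
$$P_V\sum_jp_jB_j^*x_j=p_iP_VB_i^*s. \tag{8}$$
So $S[f]\le 1$ is supported in $\{|P_Vx|\le C,\ |x|\le CT\}$ and $\int^*S[f]\le C'T^{n-d}$. The right side of (2) is $cT^e$ with $c>0$ and $e=\sum_{j\ne i}p_jn_j+p_i(n_i-d)=n-p_id$. Letting $T\to\infty$ gives $n-p_id\le n-d$, so $p_i\ge1$. Combine with (a). $\blacksquare$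

## Moments by repeated slicing, under a spanning condition

In this section we assume $k\ge2$ and
$$\sum_{j\ne i}B_j^*H_j=\mathbb R^n\qquad\text{for every }i, \tag{9}$$
equivalently $\bigcap_{j\ne i}\ker B_j=\{0\}$ for every $i$. Some such condition is needed for the first step below. For the coordinate datum of the third section, (9) fails, every pair is an extremizer, and so no regularity of $f_1$ can be deduced from extremality. Under (9), for each $i$ the other functions alone spread mass in all directions of $\mathbb R^n$, and finiteness of $\int^*S[f]$ then controls $f_i$.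

For $R>0$ let $M_Rf(x)=\sup_{|v|<R}f(x+v)\in[0,\infty]$. For example, $M_R1_{[0,1]}=1_{(-R,1+R)}$ on $\mathbb R$. The set $\{M_Rf>t\}=\{f>t\}+B(0,R)$ is open ($B(0,R)$ denotes the open ball), so $M_Rf$ is lower semicontinuous, hence measurable. We need $M_R$ because Lemma 1(b) gives no control over where the points $z_i$ lie; a bound on $M_Rf$ for all $R$ is a bound that tolerates unknown translations.

**Step 1 (an extremizer with $M_Rf_i\in L_1\cap L_\infty$ for all $R>0$ and all $i$).** Start from an extremizer $(e_i)$. We first arrange a lower bound at every point of some ball. Choose $t>0$ such that every $S_i=\{e_i>t\}$ has positive measure; it has finite measure because $e_i\in L_1$. The function $u_i=t^2\,1_{S_i}*1_{S_i}$ is continuous and not identically $0$ (its integral is $t^2|S_i|^2$), and $u_i\le e_i*e_i$. Let $f_i=e_i*e_i$ where this is finite, and $f_i=u_i$ on the remaining null set. By Lemma 1(a), $(f_i)$ is an extremizer, and $f_i\ge u_i$ everywhere. So $f_i\ge c>0$ on some ball of radius $\rho$,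 with $c,\rho$ independent of $i$. Translating, we may take these balls to be $B(0,\rho)$.

Fix $i$. By (9) the linear map $(x_j)_{j\ne i}\mapsto\sum_{j\ne i}p_jB_j^*x_j$ is onto $\mathbb R^n$, so the image of $\prod_{j\ne i}B(0,\rho)$ contains a ball $B(0,r)$. If $|x-p_iB_i^*x_i|<r$, we can write $x-p_iB_i^*x_i=\sum_{j\ne i}p_jB_j^*x_j$ with $|x_j|<\rho$, hence
$$|x-p_iB_i^*x_i|<r\ \Longrightarrow\ S[f](x)\ge c'f_i(x_i)^{p_i},\qquad c'=c^{\sum_{j\ne i}p_j}. \tag{10}$$
Let $E=B_i^*H_i$ and $\delta=r/(2p_i\|B_i^*\|)$. Take $x=p_iB_i^*\xi+w$ with $\xi\in H_i$, $w\in E^\perp$, $|w|<r/2$. Every $x_i$ with $|x_i-\xi|<\delta$ satisfies $|x-p_iB_i^*x_i|\le|w|+p_i\|B_i^*\|\,|\xi-x_i|<r$, so (10) gives $S[f](x)\ge c'(M_\delta f_i(\xi))^{p_i}$. The map $(\xi,w)\mapsto p_iB_i^*\xi+w$ is a linear isomorphism of $H_i\times E^\perp$ onto $\mathbb R^n$. Integrating an optimal majorant of $S[f]$ over the image of $\{|w|<r/2\}$ (with no $w$ at all if $E=\mathbb R^n$), and using $\int^*S[f]<\infty$, we get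
$$\int_{H_i}(M_\delta f_i)^{p_i}<\infty. \tag{11}$$

Boundedness: if $|\xi-x|<\delta/2$, then $M_{\delta/2}f_i(x)\le M_\delta f_i(\xi)$. Raising to the power $p_i$ and integrating over such $\xi$, $|B(0,\delta/2)|\,(M_{\delta/2}f_i(x))^{p_i}\le\int(M_\delta f_i)^{p_i}$ for every $x$. So $f_i\le K$ for some $K$, and then $M_Rf_i\le K$ for all $R$. Integrability: by Lemma 3(a), $p_i\le1$, so $M_\delta f_i\le K^{1-p_i}(M_\delta f_i)^{p_i}\in L_1$ by (11). For general $R$, cover $B(0,R)$ by finitely many balls $B(v_l,\delta)$; then $M_Rf_i\le\sum_lM_\delta f_i(\cdot+v_l)\in L_1$.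

Fix $(f_i)$ from Step 1 for the rest of the section. Call a bounded extremizer $(g_i)$ *of order $m$* if $\int(1+|y|)^mM_Rg_i(y)\,dy<\infty$ for all $R>0$ and all $i$. So $(f_i)$ has order $0$. Slicing $(f_i)$ against $(g_i)$ directly may gain nothing. On $\mathbb R$ consider $f=g=\sum_{l\ge1}l^{-2}1_{\{2^l<|y|<2^l+1\}}$. It is bounded, and $\int M_Rf\le2(1+2R)\sum l^{-2}<\infty$ for all $R$. Yet $f(-y)g(y)=f(y)^2$ has $\int|y|f(y)^2dy\ge2\sum2^ll^{-4}=\infty$: integrability does not give pointwise decay, and the bumps of the two factors sit on top of each other. Dilating one factor by $\lambda\in(1,2)$ moves the bumps apart. If $M_Rf(-\lambda y)M_Rg(y)\ne0$, then $|y|$ is within $R+1$ of some $2^{l'}$ and $\lambda|y|$ is within $R+1$ of some $2^l$, so $|\lambda2^{l'}-2^l|\le3(R+1)$; but $|\lambda2^{l'}-2^l|\ge\min(\lambda-1,2-\lambda)2^{l'}$ for all $l,l'$. So the product is zero for $|y|$ large. In general we average over $\lambda\in[1,2]$.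

**Step 2 (averaging over dilations gives decay $1/|y|$).** Let $R>0$, $y\ne0$. For $|v|<1$ we have $M_Rf_i(-\lambda y)\le M_{R+1}f_i(-\lambda y+v)$. Integrate over $|v|<1$ and $\lambda\in[1,2]$ and substitute $w=v-\lambda y$:
$$\begin{aligned}|B(0,1)|\int_1^2M_Rf_i(-\lambda y)\,d\lambda&\le\int_1^2\int_{|v|<1}M_{R+1}f_i(v-\lambda y)\,dv\,d\lambda\\&=\int M_{R+1}f_i(w)\,\big|\{\lambda\in[1,2]:|w+\lambda y|<1\}\big|\,dw\ \le\ \frac2{|y|}\|M_{R+1}f_i\|_1 .\end{aligned}$$
For the last bound, the points $w+\lambda y$ in the unit ball lie on a chord of length at most $2$, and $\lambda$ traverses it with speed $|y|$. As $f_i$ is bounded, the left side is also bounded for small $|y|$. So $(1+|y|)\int_1^2M_Rf_i(-\lambda y)\,d\lambda$ is bounded in $y$.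

**Step 3 (from order $m$ to order $m+1$).** Let $(g_i)$ be a bounded extremizer of order $m$. By Tonelli and Step 2, for every $R>0$,
$$\int_1^2\int(1+|y|)^{m+1}M_Rf_i(-\lambda y)\,M_Rg_i(y)\,dy\,d\lambda\le C_R\int(1+|y|)^mM_Rg_i(y)\,dy<\infty .$$
So for a.e. $\lambda\in[1,2]$ the inner integral is finite for all $i$ and all integers $R\ge1$. Fix such a $\lambda$. The tuples $(f_i(\lambda\,\cdot))$ and $(g_i)$ are bounded extremizers. By Lemma 1(b), for some $z_i$ the functions
$$h_i(y)=f_i(\lambda(z_i-y))\,g_i(y)$$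
form an extremizer, and it is bounded. To check its order, let $R>0$ and let $R'$ be an integer with $R'>2(|z_i|+R)$ for all $i$. For $|v|<R$ we have $|\lambda(z_i-v)|<R'$, since $\lambda\le2$, so
$$M_Rh_i(y)\le\sup_{|v|<R}f_i(-\lambda y+\lambda(z_i-v))\cdot M_Rg_i(y)\le M_{R'}f_i(-\lambda y)\,M_{R'}g_i(y).$$
By the choice of $\lambda$, $\int(1+|y|)^{m+1}M_Rh_i(y)\,dy<\infty$. So $(h_i)$ has order $m+1$.

**Step 4 (Theorem A under (9)).** Start from $(f_i)$, of order $0$, and apply Step 3 twice. The result is an extremizer $(h_i)$ of order $2$, and $\int|y|^2h_i\le\int(1+|y|)^2M_1h_i<\infty$. Normalize $\int h_i=1$ and apply Lemma 2: a Gaussian extremizer exists.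

## Splitting off a direction seen by only one map

We now prove Theorem A in general, by induction on $n$, for all data simultaneously. If $k=1$, every admissible function is an extremizer, so Gaussians are. If $k\ge2$ and (9) holds, Theorem A was just proved. So let $k\ge2$, let $(f_i)$ be an extremizer, and suppose that for some $i$
$$V=\bigcap_{j\ne i}\ker B_j\ne\{0\}.$$
By Lemma 3(b), $p_i=1$. Along $V$ only $f_i$ matters, so integration along $V$ is an exact Fubini computation, and what is left is a datum on $V^\perp$.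

Put $d=\dim V$, $U=B_iV$, $W=V^\perp$. Then $W=\sum_{j\ne i}B_j^*H_j\ne\{0\}$, because $k\ge2$ and $n_j\ge1$. So $0<\dim W<n$, and in particular this case does not occur for $n=1$.

**Step 1 (decompositions of $x$ split).** The map $T=P_VB_i^*|_U:U\to V$ is the adjoint of $B_i|_V:V\to U$, which is an isomorphism, as shown in Lemma 3(b). So $T$ is an isomorphism; let $\kappa=|\det T|$ in orthonormal bases. As computed before (8), $B_i^*U^\perp\subset W$, and $B_j^*H_j\subset W$ for $j\ne i$. Writing $x_i=s+t$ with $s\in U$, $t\in U^\perp$, and taking $V$- and $W$-components (recall $p_i=1$),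
$$x=\sum_jp_jB_j^*x_j\iff s=T^{-1}P_Vx\ \text{ and }\ P_Wx-P_WB_i^*s=B_i^*t+\sum_{j\ne i}p_jB_j^*x_j. \tag{12}$$

**Step 2 (the reduced datum on $W$).** Let $\tilde B_j=B_j|_W:W\to H_j$ for $j\ne i$. It is surjective, as $B_j$ vanishes on $V$, and its adjoint is $P_WB_j^*=B_j^*$. Let $\tilde B_i=P_{U^\perp}B_i|_W:W\to U^\perp$. Its adjoint is $t\mapsto P_WB_i^*t=B_i^*t$, which is injective, so $\tilde B_i$ is surjective. Keep the exponents. If $U^\perp=\{0\}$, omit the index $i$; in that case $\int_{U^\perp}f_i(s+t)\,dt$ below means $f_i(s)$. The ranges of the adjoints with $j\ne i$ already span $W$, so the kernels intersect trivially. Also $\sum_{j\ne i}p_jn_j+(n_i-d)=n-d=\dim W$. So this is a Brascamp–Lieb datum; let $\mathrm{RBL}'$ be its optimal constant. For $s\in U$ let $F_s$ be the function on $W$ that the reduced datum associates to $f_i(s+\cdot)$ and $f_j$, $j\ne i$: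
$$F_s(w)=\sup\Big\{f_i(s+t)\prod_{j\ne i}f_j(x_j)^{p_j}\ :\ B_i^*t+\sum_{j\ne i}p_jB_j^*x_j=w\Big\}.$$
By (12),
$$S[f](x)=F_s(P_Wx-P_WB_i^*s),\qquad s=T^{-1}P_Vx. \tag{13}$$

**Step 3 ($\mathrm{RBL}\ge\kappa\,\mathrm{RBL}'$).** Let $f$ be any tuple of non-negative integrable functions with $\int^*S[f]<\infty$, and $\varphi$ an optimal majorant of $S[f]$. For a.e. $v\in V$ the section $\varphi(v+\cdot)$ is measurable on $W$ and, with $s=T^{-1}v$, $f_i(s+\cdot)$ is measurable and integrable on $U^\perp$. By (13), $\varphi(v+\cdot)$ majorizes a translate of $F_s$, so (2) for the reduced datum bounds its integral from below. By Tonelli and $dv=\kappa\,ds$,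
$$\int\varphi=\int_V\int_W\varphi(v+w)\,dw\,dv\ \ge\ \int_V\mathrm{RBL}'\Big(\int_{U^\perp}f_i(T^{-1}v+t)\,dt\Big)\prod_{j\ne i}\Big(\int f_j\Big)^{p_j}dv=\kappa\,\mathrm{RBL}'\prod_j\Big(\int f_j\Big)^{p_j}. \tag{14}$$
Here $p_i=1$ is used in the last equality. (If $U^\perp=\{0\}$, then $F_s=f_i(s)F$ with $F$ belonging to $(f_j)_{j\ne i}$, and (14) reads the same.) As $\mathrm{RBL}$ is the largest constant, the claim follows.

**Step 4 ($\mathrm{RBL}\le\kappa\,\mathrm{RBL}'$).** Take $f_i(s+t)=\alpha(s)\beta(t)$ with $\alpha(s)=e^{-|s|^2}$ (only $\alpha(s)$ if $U^\perp=\{0\}$), and let $\beta,f_j$ have positive integrals and be such that the reduced supremum function of $(\beta,f_j)$ has finite outer integral; let $\chi$ be its optimal majorant on $W$. By (13), $x\mapsto\alpha(T^{-1}P_Vx)\,\chi(P_Wx-P_WB_i^*T^{-1}P_Vx)$ is a measurable majorant of $S[f]$, and integrating first over $W$ gives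
$$\int^*S[f]\le\kappa\int\alpha\int\chi. \tag{15}$$
By (2) the left side is at least $\mathrm{RBL}\int\alpha\int\beta\prod_{j\ne i}(\int f_j)^{p_j}$. Divide by $\int\alpha$ and take the infimum over $(\beta,f_j)$ of $\int\chi/\big(\int\beta\prod_{j\ne i}(\int f_j)^{p_j}\big)$, which is $\mathrm{RBL}'$ (tuples with infinite outer integral do not affect the infimum).

**Step 5 (the extremizer descends).** So $\mathrm{RBL}=\kappa\,\mathrm{RBL}'$ and $\mathrm{RBL}'>0$. For our extremizer, (14) is an equality between finite numbers, so for a.e. $v$ the inner inequality is an equality. The set of $s\in U$ with $0<\int_{U^\perp}f_i(s+t)\,dt<\infty$ has positive measure, since $0<\int f_i<\infty$. Hence there is such an $s$ with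
$$\int^*_WF_s\le\mathrm{RBL}'\int_{U^\perp}f_i(s+t)\,dt\prod_{j\ne i}\Big(\int f_j\Big)^{p_j}.$$
So $f_i(s+\cdot)$ together with the $f_j$ is an extremizer of the reduced datum (if $U^\perp=\{0\}$, divide by $f_i(s)$: $(f_j)_{j\ne i}$ is one).

**Step 6 (the Gaussian extremizer lifts).** As $\dim W<n$, by induction the reduced datum has a Gaussian extremizer $(\beta,(g_j)_{j\ne i})$. By (15) and $\mathrm{RBL}=\kappa\,\mathrm{RBL}'$, the tuple formed by $f_i(s+t)=e^{-|s|^2}\beta(t)$ and the $g_j$ has $\int^*S\le\kappa\,\mathrm{RBL}'\int\alpha\int\beta\prod_{j\ne i}(\int g_j)^{p_j}=\mathrm{RBL}\int f_i\prod_{j\ne i}(\int g_j)^{p_j}$. So it is an extremizer, and it is Gaussian (the quadratic form of $f_i$ is block diagonal on $U\oplus U^\perp$). This completes the induction and the proof of Theorem A. $\blacksquare$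

## Critical Gaussians and geometric data: proof of Theorem B

(i)⇒(ii) is Theorem A, and (ii)⇒(i) is trivial.

**Step 1 ((ii)⇒(iii): first-order condition).** Let $e^{-\langle A_ix,x\rangle}$ form a Gaussian extremizer and put $C_i=A_i^{-1}$. By (2) and (3), $(C_i)$ minimizes $\log\det Q-\sum_jp_j\log\det C_j$ over all positive definite tuples. Differentiate in the direction of a symmetric $D$ on $H_i$. Since $Q$ changes by $p_iB_i^*DB_i$, this gives
$$p_i\operatorname{tr}(Q^{-1}B_i^*DB_i)=p_i\operatorname{tr}(B_iQ^{-1}B_i^*D)=p_i\operatorname{tr}(C_i^{-1}D).$$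
As $B_iQ^{-1}B_i^*-C_i^{-1}$ is symmetric and orthogonal to all symmetric $D$, it is $0$. This is (iii).

**Step 2 ((iii)⇒(iv): explicit projections).** Put $E_i=Q^{-1/2}B_i^*H_i$, $\Phi=Q^{1/2}$, $\Psi_i=Q^{-1/2}B_i^*C_i:H_i\to E_i$ (an isomorphism, as $B_i^*$ is injective), and
$$B_i'=\Psi_iB_i\Phi^{-1}=Q^{-1/2}B_i^*C_iB_iQ^{-1/2}.$$
As an operator on $\mathbb R^n$ this is symmetric, its range is $E_i$ (because $B_i$ is onto), and by (iii)
$$B_i'^2=Q^{-1/2}B_i^*C_i\,(B_iQ^{-1}B_i^*)\,C_iB_iQ^{-1/2}=Q^{-1/2}B_i^*C_iB_iQ^{-1/2}=B_i'.$$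
So $B_i'=P_{E_i}$, and $\sum p_iP_{E_i}=Q^{-1/2}QQ^{-1/2}=I_n$.

For the functionals $\langle\cdot,e_1\rangle,\langle\cdot,e_2\rangle,\langle\cdot,e_1+e_2\rangle$ with $\mathbf p=(\frac23,\frac23,\frac23)$ one can see (iii) directly with $C_i=1$: $Q=\frac23\begin{pmatrix}2&1\\1&2\end{pmatrix}$, $Q^{-1}=\frac12\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$, and $\langle Q^{-1}u,u\rangle=1$ for $u=e_1,e_2,e_1+e_2$.

**Step 3 ((iv)⇒(ii): transfer to the geometric datum).** Let $B_i'=\Psi_iB_i\Phi^{-1}$, so $B_i'^*=\Phi^{-*}B_i^*\Psi_i^*$. For functions $f_i'$ on $H_i'$ put $f_i=f_i'\circ\Psi_i^{-*}$. With $x_i=\Psi_i^*y_i$, the condition $x=\sum p_iB_i^*x_i$ is equivalent to $\Phi^{-*}x=\sum p_iB_i'^*y_i$, so $S[f](x)=S'[f'](\Phi^{-*}x)$, where $S'$ belongs to the primed datum. Thus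
$$\int^*S[f]=|\det\Phi|\int^*S'[f'],\qquad\int f_i=|\det\Psi_i|\int f_i',$$
the determinants being taken in orthonormal bases. The ratios in (2) for the two data differ by the positive factor $|\det\Phi|\prod|\det\Psi_i|^{-p_i}$, which does not depend on $f'$. So the optimal constants differ by the same factor, both are positive, and Gaussian extremizers correspond to Gaussian extremizers. Hence we may assume that the datum is geometric, $H_i=E_i$ and $B_i=P_{E_i}$.

**Step 4 ((iv)⇒(ii): a determinant inequality).** For all $C_i=I$ we have $Q=\sum p_iP_{E_i}=I_n$, so by (3) the tuple $e^{-|x|^2}$ has ratio $1$. As $\mathrm{RBL}$ is the infimum over Gaussians, this tuple is an extremizer once we show (Ball, Barthe)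
$$\det\Big(\sum p_iP_{E_i}C_iP_{E_i}\Big)\ \ge\ \prod(\det C_i)^{p_i}\qquad\text{for positive definite }C_i\text{ on }E_i. \tag{16}$$
Diagonalize each $C_i$. Let the index $a$ run over all eigenvectors of all $C_i$, with unit eigenvectors $u_a$ (orthonormal within each $E_i$), eigenvalues $c_a>0$, and weights $p_a=p_i$ if $u_a$ is an eigenvector of $C_i$. Then $\sum p_au_a\otimes u_a=\sum p_iP_{E_i}=I_n$. Cauchy–Binet for the matrix with columns $\sqrt{p_ac_a}\,u_a$ gives
$$\det\Big(\sum_ap_ac_au_a\otimes u_a\Big)=\sum_{|\sigma|=n}w_\sigma\prod_{a\in\sigma}c_a,\qquad w_\sigma=\det(u_a)_{a\in\sigma}^2\prod_{a\in\sigma}p_a\ge0 .$$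
This is an identity in the variables $c_a$. Putting all $c_a=1$ gives $\sum_\sigma w_\sigma=1$. Differentiating in $c_a$ at the point where all are $1$, where the matrix is $I_n$, gives $\sum_{\sigma\ni a}w_\sigma=\operatorname{tr}(p_au_a\otimes u_a)=p_a$. By the weighted AM–GM inequality,
$$\sum_\sigma w_\sigma\prod_{a\in\sigma}c_a\ \ge\ \prod_\sigma\Big(\prod_{a\in\sigma}c_a\Big)^{w_\sigma}=\prod_ac_a^{\sum_{\sigma\ni a}w_\sigma}=\prod_ac_a^{p_a}=\prod_i(\det C_i)^{p_i},$$
which is (16).

**Step 5 (the last statement).** Let $(f_i)$ be an extremizer with $\int f_i=1$, $\int|x|^2f_i<\infty$ and covariances $C_i$. By Lemma 2 the centered Gaussians with covariances $C_i$ form an extremizer. Up to constant factors they are $e^{-\langle A_ix,x\rangle}$ with $A_i^{-1}=2C_i$. So Step 1 gives (iii) for $(2C_i)$, hence for $(C_i)$, because both sides of $B_iQ^{-1}B_i^*=C_i^{-1}$ scale by $\tau^{-1}$ under $C_i\mapsto\tau C_i$. Formula (3), which is invariant under the same scaling, gives $\mathrm{RBL}=\big(\det Q/\prod(\det C_i)^{p_i}\big)^{1/2}$.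 $\blacksquare$
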